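\title{Minimal Li--Yorke sensitive systems are Li--Yorke chaotic}

\begin{abstract}
We prove that every minimal Li--Yorke sensitive system on a compact metric space is Li--Yorke chaotic. This follows from a stronger statement: a minimal continuous surjection either contains a Cantor set that is $\delta$-scrambled for some $\delta>0$, or has a dense set of distal points, which is residual when the map is a homeomorphism. The main step shows that an open, non-injective factor map of minimal systems whose fibers contain no such Cantor set factors through a nontrivial isometric extension.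
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{dynamical system} is a pair $(X,T)$, where $(X,d)$ is a nonempty compact metric space and $T\colon X\to X$ is a continuous surjection. It is \emph{minimal} if every orbit $\{T^nx:n\ge0\}$ is dense in $X$. A pair $(x,y)$ is \emph{proximal} if $\liminf_{n\to\infty}d(T^nx,T^ny)=0$. A set $S\subseteq X$ is \emph{scrambled} if any two distinct points $x,y\in S$ are proximal and satisfy $\limsup_{n\to\infty}d(T^nx,T^ny)>0$: their orbits come arbitrarily close and yet separate again infinitely often. The system is \emph{Li--Yorke chaotic} if it has an uncountable scrambled set. It is \emph{Li--Yorke sensitive}, in the sense of Akin and Kolyada, if there is $\varepsilon>0$ such that for every $x\in X$ and every neighborhood $U$ of $x$ there is $y\in U$ with $(x,y)$ proximal and $\limsup_{n\to\infty}d(T^nx,T^ny)>\varepsilon$.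

The two notions measure different things. Chaos asks for one large set all of whose pairs behave erratically, and it says nothing about the rest of the space. Sensitivity gives every point a partner in each of its neighborhoods, and it says nothing about how two partners of the same point are related. They need not be proximal to each other: in the full shift on two symbols, a sequence that contains arbitrarily long blocks of $0$'s and arbitrarily long blocks of $1$'s is proximal to both fixed points. So there is no direct way to assemble partners into a scrambled set, and in general it cannot be done: there is a non-transitive (hence non-minimal) skew-product system on a closed subset of $\mathbb{S}\times\mathbb{H}$, where $\mathbb{S}$ is the circle and $\mathbb{H}$ is the Hilbert cube, which is Li--Yorke sensitive but has only at most countable scrambled sets. In a minimal system every open set is carried over the whole space, so that what happens near one point happens everywhere. This suggests the question, posed in \cite{Hantakova}: \emph{are all Li--Yorke sensitive minimal systems Li--Yorke chaotic?} The answer is yes.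

\begin{theorem}\label{thm:main}
Every minimal Li--Yorke sensitive system is Li--Yorke chaotic.
\end{theorem}

Call $x\in X$ a \emph{distal point} if $(x,y)$ is proximal only for $y=x$. For $\delta>0$, call $S\subseteq X$ \emph{$\delta$-scrambled} if all distinct $x,y\in S$ are proximal and satisfy $\limsup_{n\to\infty}d(T^nx,T^ny)\ge\delta$. A set is \emph{residual} if it contains a dense $G_\delta$.

\begin{theorem}\label{thm:strong}
Let $(X,T)$ be a minimal dynamical system. Suppose that there is no $\delta>0$ for which $X$ contains a $\delta$-scrambled Cantor set. Then the distal points of $X$ are dense; if moreover $T$ is a homeomorphism, they are residual.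
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:strong}]
In a Li--Yorke sensitive system every $x$ has a $y$ with $(x,y)$ proximal and $\limsup_nd(T^nx,T^ny)>\varepsilon$. Then $y\ne x$, so $x$ is not distal. Since there are no distal points, Theorem~\ref{thm:strong} gives a $\delta$-scrambled Cantor set for some $\delta>0$, and this is an uncountable scrambled set.
\end{proof}

\begin{remark}
Only the absence of distal points was used: every minimal system in which each point has a proximal partner other than itself contains a $\delta$-scrambled Cantor set for some $\delta>0$.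
\end{remark}

Three examples show what Theorem~\ref{thm:strong} can and cannot say.

\begin{example}\label{ex:isometry}
If $T$ is an isometry, every point is distal. More generally, let $\varphi\colon X\to Y$ be a continuous surjection onto an isometric system that commutes with the dynamics. By uniform continuity $\varphi$ sends proximal pairs to proximal pairs, so every proximal pair of $X$, and every scrambled set, lies in one fiber of $\varphi$, and a point that is alone in its fiber is distal. Scrambled sets must therefore be sought inside fibers; a category argument on $X\times X$ alone cannot find them.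
\end{example}

\begin{example}\label{ex:sturmian}
Let $\alpha\in(0,1)$ be irrational. For $s\in\mathbb{R}/\mathbb{Z}$ define $c^+(s),c^-(s)\in\{0,1\}^{\mathbb{Z}}$ by $c^+(s)_n=1$ if and only if $s+n\alpha\in[0,\alpha)$, and $c^-(s)_n=1$ if and only if $s+n\alpha\in(0,\alpha]$. Both $c^\pm(s')$ tend to $c^+(s)$ as $s'\downarrow s$ and to $c^-(s)$ as $s'\uparrow s$. Hence $X=\{c^\pm(s)\}$ is closed. The shift $T$ sends $c^\pm(s)$ to $c^\pm(s+\alpha)$, and $(X,T)$ is minimal because $s+n\alpha$, $n\ge0$, approaches every point of the circle from both sides. If $s\neq s'$, some $n$ puts $s+n\alpha$ in $(0,\alpha)$ and $s'+n\alpha$ in $(\alpha,1)$, so $\varphi(c^\pm(s))=s$ is well defined; it is continuous by the limits above. We have $c^+(s)\neq c^-(s)$ only for $s\in\mathbb{Z}\alpha$, and then the two sequences differ in two coordinates, so $d(T^nc^+(s),T^nc^-(s))\to0$. By Example~\ref{ex:isometry}, no two-point set is scrambled, and the non-distal points form a countably infinite set. Thus ``residual'' in Theorem~\ref{thm:strong} cannot be replaced by ``all''.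
\end{example}

\begin{example}\label{ex:square}
Minimality cannot be dropped from Theorem~\ref{thm:strong}. For $T(x)=x^2$ on $[0,1]$, all orbits in $[0,1)$ tend to $0$; no two-point set is scrambled, and the only distal point is $1$.
\end{example}

\subsection*{Outline of the proof}
Examples~\ref{ex:isometry} and~\ref{ex:sturmian} show two ways in which a system can sit over a factor $Y$ without creating chaos: the dynamics may preserve a metric on each fiber, or most fibers may be single points. Both kinds of extension preserve the property that the distal points are residual. The proof shows that, in the absence of scrambled Cantor sets, a minimal homeomorphism can be reached from the one-point system by such extensions, their inverse limits, and one last factor map.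

The core is Theorem~\ref{thm:step}: an open, non-injective factor map $\pi\colon W\to Y$ of minimal systems whose fibers contain no $\delta$-scrambled Cantor set factors through a nontrivial isometric extension of $Y$. It is proved by studying the system $R_\pi$ of pairs of points in a common fiber. First, minimal points are dense in $R_\pi$ (Section~\ref{sec:minimal}; the mechanism is isolated in a model case in Section~\ref{sec:model}). Then, if $R_\pi$ were topologically transitive, a typical fiber would contain a scrambled Cantor set; and if it is not transitive, it carries a nonconstant continuous invariant function, which yields the isometric extension (Section~\ref{sec:dichotomy}). These are the only two places where the absence of scrambled Cantor sets is used. Section~\ref{sec:exhaustion} iterates this step until it stops.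

\section{Conventions and tools}\label{sec:tools}

\subsection{Reduction to homeomorphisms}
The proof runs orbits backward as well as forward, so we first make $T$ invertible.

\begin{lemma}\label{lem:natural}
If Theorem~\ref{thm:strong} holds for homeomorphisms, then it holds for all continuous surjections.
\end{lemma}

\begin{proof}
Let $(X,T)$ be minimal. Put $\hat X=\{(x_i)_{i\ge0}:Tx_{i+1}=x_i\}$ with the metric $\hat d(\hat x,\hat y)=\sum_i2^{-i-1}d(x_i,y_i)$, and $\hat T(x_0,x_1,\dots)=(Tx_0,x_0,x_1,\dots)$. Then $\hat T$ is a homeomorphism of the compact space $\hat X$, and $\hat x\mapsto x_0$ is onto because $T$ is. Since $y_k$ determines $y_0,\dots,y_{k-1}$ continuously, the sets $\{\hat y:y_k\in V\}$ with $k\ge0$ and $V$ open form a base. Coordinate $k$ of $\hat T^n\hat x$ is $T^nx_k$, and the orbit of $x_k$ is dense, so $\hat X$ is minimal.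

For $n\ge i$, coordinate $i$ of $\hat T^n\hat x$ is $T^{n-i}x_0$. Hence, for $n\ge k$,
\[
\tfrac12\,d(T^nx_0,T^ny_0)\le\hat d(\hat T^n\hat x,\hat T^n\hat y)\le\max_{0\le i\le k}d(T^{n-i}x_0,T^{n-i}y_0)+2^{-k}\operatorname{diam}X.
\]
The right inequality gives $\limsup_n\hat d(\hat T^n\hat x,\hat T^n\hat y)\le\limsup_nd(T^nx_0,T^ny_0)$. The left one shows that $(x_0,y_0)$ is proximal if $(\hat x,\hat y)$ is. Conversely, if $d(T^{n_j}x_0,T^{n_j}y_0)\to0$ with $n_j\to\infty$, then for fixed $k$ the maximum at time $n=n_j+k$ tends to $0$ by uniform continuity of $T,\dots,T^k$; letting $k\to\infty$ shows that $(\hat x,\hat y)$ is proximal.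

Consequently a $\delta$-scrambled Cantor set in $\hat X$ projects injectively onto a $\delta$-scrambled Cantor set in $X$. So if $X$ has none, neither has $\hat X$, and the distal points of $\hat X$ are residual, hence dense. Their images are dense in $X$, and they are distal: if $\hat x$ is distal and $(x_0,y)$ is proximal, choose $\hat y$ with $y_0=y$; then $(\hat x,\hat y)$ is proximal, so $\hat y=\hat x$ and $y=x_0$.
\end{proof}

\subsection{Systems and extensions}
From now on a \emph{system} is a nonempty compact metrizable space with a homeomorphism, always denoted $T$, and with a fixed compatible metric $d$. Products carry the map $T\times\dots\times T$. Proximality and distal points still refer to positive times only. A set $A$ is \emph{invariant} if $TA=A$. A nonempty closed invariant set is \emph{minimal} if it has no proper nonempty closed invariant subset; by Zorn's lemma every nonempty closed invariant set contains a minimal set. The limit sets $\omega(x)=\bigcap_N\overline{\{T^nx:n\ge N\}}$ and $\alpha(x)=\bigcap_N\overline{\{T^{-n}x:n\ge N\}}$ are nonempty, closed and invariant. So in a minimal set each orbit visits each nonempty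 relatively open set at arbitrarily large positive and at arbitrarily large negative times, and this notion of minimality agrees with that of the introduction. A \emph{minimal point} is a point whose orbit closure $\overline{\{T^nx:n\in\mathbb{Z}\}}$ is minimal. A continuous equivariant map sends minimal sets onto minimal sets, and if its target is minimal it is onto. We shall use:
\begin{equation}\label{eq:minprox}
\text{if $(a,a')$ is a proximal pair and a minimal point of $W\times W$, then $a=a'$.}
\end{equation}
Indeed, the orbit closure of $(a,a')$ meets the diagonal in a nonempty closed invariant set, so it lies in the diagonal.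

A \emph{factor map} is a continuous equivariant surjection $\pi\colon W\to Y$. Its \emph{relation} $R_\pi=\{(w,w'):\pi(w)=\pi(w')\}$ is a closed invariant subset of $W\times W$. We call $\pi$
\begin{itemize}
\item \emph{almost one-to-one} if some fiber is a single point;
\item \emph{proximal} if every pair in $R_\pi$ is proximal;
\item \emph{isometric} if there is a continuous $T$-invariant function $\rho\colon R_\pi\to[0,\infty)$ that restricts to a metric on each fiber;
\item \emph{unscrambled} if there is no $\delta>0$ for which some fiber contains a $\delta$-scrambled Cantor set.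
\end{itemize}
The hypothesis of Theorem~\ref{thm:strong} says that the map from $X$ to a point is unscrambled. If $\pi$ is isometric and $a\ne a'$ lie in one fiber, then $\rho$ equals $\rho(a,a')>0$ on the orbit closure of $(a,a')$, so this orbit closure misses the diagonal; in particular $(a,a')$ is not proximal. A system $R$ is \emph{topologically transitive} if for all nonempty open $U,V\subseteq R$ there is $n\in\mathbb{Z}$ with $T^nU\cap V\ne\emptyset$.

\subsection{Fibers and residual sets}
For a compact metric space $W$ let $2^W$ be the space of nonempty closed subsets with the Hausdorff metric. It is compact, and $A_j\to A$ if and only if every point of $A$ is a limit of points $a_j\in A_j$ and every cluster point of a sequence $a_j\in A_j$ lies in $A$. A continuous map $\varphi$ induces the continuous map $A\mapsto\varphi(A)$; in particular $2^W$ is a system when $W$ is.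

\begin{lemma}\label{lem:fibers}
Let $\pi\colon W\to Y$ be a continuous surjection of compact metric spaces and $F_y=\pi^{-1}(y)$.
\begin{enumerate}
\item[(a)] If $y_j\to y$ and $w_j\in F_{y_j}$, every cluster point of $(w_j)$ lies in $F_y$. Hence $\{y:F_y\subseteq U\}$ is open for open $U$, and $\{y:\operatorname{diam}F_y<r\}$ is open.
\item[(b)] The set $Y_c$ of continuity points of $y\mapsto F_y\in2^W$ is residual. It is invariant if $\pi$ is a factor map.
\item[(c)] The map $\pi$ is open if and only if $Y_c=Y$, that is, if and only if whenever $y_j\to\pi(w)$ there are $w_j\in F_{y_j}$ with $w_j\to w$. In that case $R_\pi\to Y$, $(w,w')\mapsto\pi(w)$, is open too.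
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is continuity of $\pi$ and compactness of $W$. By (a), $y\in Y_c$ if and only if, for every open $U$ meeting $F_y$, the set $\pi(U)$ is a neighborhood of $y$; this gives the first claim of (c), and the second follows by lifting both coordinates. For (b), let $C$ run through the closures of the members of a countable base of $W$. Each $\pi(C)$ is closed, so $\pi(C)\setminus\operatorname{int}\pi(C)$ is closed and nowhere dense. Let $y$ lie in none of these sets, and let $U$ be open with $w\in U\cap F_y$. Choose $C$ with $w\in C\subseteq U$; then $y\in\operatorname{int}\pi(C)\subseteq\pi(U)$. So $y\in Y_c$. Invariance follows from $F_{Ty}=TF_y$.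
\end{proof}

\begin{lemma}\label{lem:residual}
Let $\varphi\colon A\to B$ be a factor map of minimal systems.
\begin{enumerate}
\item[(a)] If $G\subseteq B$ is residual, so is $\varphi^{-1}(G)$.
\item[(b)] If $\varphi$ is almost one-to-one, then $\{b:|\varphi^{-1}(b)|=1\}$ is residual.
\item[(c)] If $\varphi$ is almost one-to-one and $G\subseteq A$ is residual, so is $\varphi(G)$.
\item[(d)] A composition of almost one-to-one factor maps of minimal systems is almost one-to-one.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $U\subseteq A$ be nonempty and open, and $U'\subseteq U$ closed with nonempty interior. By minimality and compactness finitely many sets $T^nU'$ cover $A$, so finitely many closed sets $T^n\varphi(U')$ cover $B$, and $\varphi(U')$ has nonempty interior. Thus $\varphi(U)$ meets every dense set, and preimages of dense open sets are dense and open.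

(b) The open set $\{b:\operatorname{diam}\varphi^{-1}(b)<1/n\}$ contains a full orbit, so it is dense.

(c) Let $G\supseteq\bigcap_nG_n$ with $G_n$ open and dense. The set $B_n=\{b:\varphi^{-1}(b)\subseteq G_n\}$ is open. It is dense: if $V\subseteq B$ is nonempty and open, then by (a) and (b) the nonempty open set $G_n\cap\varphi^{-1}(V)$ contains a point $a$ that is alone in its fiber, and $\varphi(a)\in B_n\cap V$. Finally $\bigcap_nB_n\subseteq\varphi(G)$.

(d) For $A\to B\to C$, by (a) and (b) there is $b\in B$ that has a one-point fiber in $A$ and is alone in its fiber over $C$.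
\end{proof}

The fibers over continuity points generate a system that will be used three times.

\begin{lemma}\label{lem:D}
Let $\pi\colon W\to Y$ be a factor map of minimal systems and $\mathcal{D}(\pi)=\overline{\{F_y:y\in Y_c\}}\subseteq2^W$. There is a factor map $\sigma\colon\mathcal{D}(\pi)\to Y$ with $D\subseteq F_{\sigma(D)}$ for all $D$ and $\sigma^{-1}(y)=\{F_y\}$ for $y\in Y_c$. The system $\mathcal{D}(\pi)$ is minimal.
\end{lemma}

\begin{proof}
The set $\mathcal{D}(\pi)$ is closed and invariant. If $D=\lim F_{y_j}$ with $y_j\in Y_c$, then $\pi(D)=\lim\{y_j\}$ is a single point $\sigma(D)$, and $y_j\to\sigma(D)$. The map $\sigma$ is continuous and equivariant, hence onto. If $\sigma(D)=y\in Y_c$, then $D=\lim F_{y_j}=F_y$. A nonempty closed invariant $M\subseteq\mathcal{D}(\pi)$ has $\sigma(M)=Y$, so it contains every $F_y$ with $y\in Y_c$, and $M=\mathcal{D}(\pi)$.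
\end{proof}

\subsection{Cantor sets and a covering lemma}
All scrambled Cantor sets in this paper come from the following theorem.

\begin{theorem}[Mycielski \cite{Mycielski}]\label{thm:mycielski}
If $K$ is a nonempty perfect compact metric space and $G\subseteq K^2$ is residual, there is a Cantor set $S\subseteq K$ with $(a,b)\in G$ for all distinct $a,b\in S$.
\end{theorem}

On a system $W$ put $\bar d(a,b)=\limsup_{n\to+\infty}d(T^na,T^nb)$. This is a pseudometric, and a $\delta$-scrambled set is a pairwise proximal set whose distinct points are at $\bar d$-distance at least $\delta$. The next lemma turns the absence of scrambled Cantor sets into a positive statement: pairwise proximal sets are separable for $\bar d$.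

\begin{lemma}\label{lem:cover}
Let $F$ be a closed subset of a system $W$ such that there is no $\delta>0$ for which $F$ contains a $\delta$-scrambled Cantor set. Let $Q\subseteq F$ be nonempty and pairwise proximal, and let $\eta>0$. There is a countable set $\{x_i\}\subseteq Q$ such that every $c\in Q$ satisfies $\bar d(c,x_i)<\eta$ for some $i$.
\end{lemma}

\begin{proof}
Call $Q_0\subseteq Q$ \emph{small} if it is covered by countably many open $\bar d$-balls of radius $\eta$ with centers in $Q$. Subsets and countable unions of small sets are small. Suppose that $Q$ is not small. Fix a countable base of $W$, and let $Q'$ be obtained from $Q$ by removing all basic sets $V$ for which $Q\cap V$ is small. Then $Q\setminus Q'$ is small, so $Q'\ne\emptyset$. If $V$ is open and meets $Q'$, then $Q'\cap V$ is not small: otherwise, for a basic $V'\subseteq V$ meeting $Q'$, the set $Q\cap V'\subseteq(Q'\cap V)\cup(Q\setminus Q')$ would be small, and $V'$ would have been removed. In particular $Q'\cap V$ does not lie in one ball centered at one of its points, so it contains $a,a'$ with $\bar d(a,a')\ge\eta$.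

Let $K=\overline{Q'}\subseteq F$. Every open set meeting $K$ contains two points of $Q'$, so $K$ is perfect. The set $G$ of proximal pairs $(a,b)\in K^2$ with $\bar d(a,b)\ge\eta/2$ is a $G_\delta$, namely
\[
\bigcap_{m,N}\bigcup_{n\ge N}\Big\{d(T^na,T^nb)<\tfrac1m\Big\}\ \cap\ \bigcap_{m,N}\bigcup_{n\ge N}\Big\{d(T^na,T^nb)>\tfrac\eta2-\tfrac1m\Big\}.
\]
It is dense in $K^2$: given open $V_1,V_2$ meeting $K$, take $a,a'\in Q'\cap V_1$ with $\bar d(a,a')\ge\eta$ and $c\in Q'\cap V_2$. By the triangle inequality one of $(a,c)$, $(a',c)$ has $\bar d\ge\eta/2$, and it is proximal because $Q$ is pairwise proximal. Theorem~\ref{thm:mycielski} gives an $\eta/2$-scrambled Cantor set in $F$, a contradiction.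
\end{proof}

\section{The model case: proximal extensions}\label{sec:model}

Suppose that $X$ is a proximal extension of an isometric system. All pairs in a fiber are then proximal, and the only way for a fiber to contain no scrambled set is that many of its pairs are asymptotic. The idea is to play two facts against each other. By Lemma~\ref{lem:cover} and Baire's theorem, some relatively open piece of a fiber stays small at all large positive times. On the other hand, proximality forces finite subsets of fibers to contract in \emph{negative} time, and therefore small pieces of a typical fiber expand in positive time until they nearly fill a whole fiber. So there are arbitrarily small fibers. The two lemmas below are used again in Section~\ref{sec:minimal}.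

Let $\theta\colon Z\to Y$ be a proximal factor map of minimal systems, $Z_y=\theta^{-1}(y)$, and $Y_c$ the set of continuity points of $y\mapsto Z_y$. A set $A$ is \emph{$\varepsilon$-dense} in $A'$ if every point of $A'$ is at distance less than $\varepsilon$ from $A$.

\begin{lemma}[backward contraction]\label{lem:backward}
Let $z_1,\dots,z_k$ lie in one fiber of $\theta$, let $O\subseteq Z$ be nonempty and open, and let $N\ge0$. There is $n\ge N$ with $T^{-n}z_i\in O$ for all $i$.
\end{lemma}

\begin{proof}
Let $(a_1,\dots,a_k)$ be a point of a minimal subset of $\alpha(z_1,\dots,z_k)\subseteq Z^k$. Each $(a_1,a_i)$ is a minimal point of $Z\times Z$ and lies in $R_\theta$, so it is proximal, and $a_i=a_1$ by \eqref{eq:minprox}. Thus $T^{-n_j}z_i\to a_1$ for all $i$, along some $n_j\to+\infty$. Choose $m\ge0$ with $T^{-m}a_1\in O$; then $T^{-(n_j+m)}z_i\in O$ for all $i$ and all large $j$.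
\end{proof}

\begin{lemma}[forward expansion]\label{lem:forward}
There is $y\in Y_c$ such that for every open $O\subseteq Z$ with $O\cap Z_y\ne\emptyset$, every $\varepsilon>0$ and every $N$ there is $n\ge N$ with $T^n(O\cap Z_y)$ $\varepsilon$-dense in $Z_{T^ny}$.
\end{lemma}

\begin{proof}
Let $(O_j)$ be a countable base of $Z$. For $j,m,N$ let $E=E_{j,m,N}$ be the set of $y\in Y_c$ such that $O_j\cap Z_y\ne\emptyset$ and no $n\ge N$ makes $T^n(O_j\cap Z_y)$ $\frac1m$-dense in $Z_{T^ny}$. Since $Y_c$ is residual, it suffices to show that each $E$ is nowhere dense. Let $V\subseteq Y$ be open and meet $E$, so that $O=O_j\cap\theta^{-1}(V)\ne\emptyset$. We find a nonempty open $V'\subseteq V$ disjoint from $E$.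

Put $\epsilon=\frac1{4m}$. Take $y'\in Y_c$ and a finite $\epsilon$-dense subset $\{z_1,\dots,z_k\}$ of $Z_{y'}$. By Lemma~\ref{lem:backward} there is $n\ge N$ with $T^{-n}z_i\in O$ for all $i$. Then $y''=T^{-n}y'$ lies in $V\cap Y_c$. Choose $r>0$ such that the $r$-ball $B_i$ around $T^{-n}z_i$ lies in $O$ and is mapped by $T^n$ into the $\epsilon$-ball around $z_i$, for each $i$. As $y''$ and $T^ny''=y'$ are continuity points, $y''$ has an open neighborhood $V'\subseteq V$ such that for $y\in V'$ the fiber $Z_y$ contains a point $\zeta_i$ of each $B_i$, and $Z_{T^ny}$ lies in the $\epsilon$-neighborhood of $Z_{y'}$. For such $y$, a point of $Z_{T^ny}$ is within $\epsilon$ of a point of $Z_{y'}$, within $2\epsilon$ of some $z_i$, and within $3\epsilon<\frac1m$ of $T^n\zeta_i\in T^n(O_j\cap Z_y)$. So $y\notin E$.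
\end{proof}

\begin{proposition}\label{prop:model}
A proximal, unscrambled factor map $\theta\colon Z\to Y$ of minimal systems is almost one-to-one.
\end{proposition}

\begin{proof}
Let $y$ be as in Lemma~\ref{lem:forward} and $\eta>0$. Lemma~\ref{lem:cover} with $Q=F=Z_y$ gives countably many $x_i\in Z_y$ such that the closed sets
\[
D_{i,N}=\{c\in Z_y:\ d(T^nc,T^nx_i)\le\eta\ \text{ for all }n\ge N\}
\]
cover $Z_y$. By Baire's theorem some $D_{i,N}$ contains $O\cap Z_y\ne\emptyset$ with $O$ open. Choose $n\ge N$ with $T^n(O\cap Z_y)$ $\eta$-dense in $Z_{T^ny}$. This set lies within $\eta$ of $T^nx_i$, so $\operatorname{diam}Z_{T^ny}\le4\eta$, and $T^ny\in Y_c$. Thus the compact space $\mathcal{D}(\theta)$ of Lemma~\ref{lem:D} has members of arbitrarily small diameter, hence a member that is a single point. The one-point members form a closed invariant subset of the minimal system $\mathcal{D}(\theta)$, so all members are single points; in particular so is $Z_y$.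
\end{proof}

This proves Theorem~\ref{thm:strong} when $X$ is a proximal extension of an isometric system: points alone in their fibers are distal by Example~\ref{ex:isometry} and residual by Lemma~\ref{lem:residual}(a),(b). In general, fibers contain both proximal and non-proximal pairs. To separate the two kinds we need an algebraic handle on limits of the maps $T^n$.

\section{The semigroup $\beta\mathbb{Z}$}\label{sec:semigroup}

Every map $f$ from $\mathbb{Z}$ to a compact Hausdorff space $K$ extends uniquely to a continuous map on the Stone--\v{C}ech compactification $\beta\mathbb{Z}$; its value at $p$ is written $\lim_{n\to p}f(n)$. Let $K$ be a compact Hausdorff space, not necessarily metrizable, with a homeomorphism $T$. For $p\in\beta\mathbb{Z}$ and $x\in K$ put $px=\lim_{n\to p}T^nx$. Then: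
\begin{enumerate}
\item[(S1)] $p\mapsto px$ is continuous, and its image $\beta\mathbb{Z}\,x$ is the orbit closure of $x$. Hence closed invariant sets are mapped into themselves by every $p$.
\item[(S2)] If $\varphi\colon K\to K'$ is continuous and equivariant, then $\varphi(px)=p\varphi(x)$, since both sides are continuous in $p$ and agree on $\mathbb{Z}$. In particular $p$ acts coordinatewise on products.
\end{enumerate}
The map $x\mapsto px$ need not be continuous: in Example~\ref{ex:square} a limit of $T^n$, $n\to+\infty$, sends $[0,1)$ to $0$ and fixes $1$.

The map $n\mapsto n+1$ extends to a homeomorphism $T$ of $\beta\mathbb{Z}$, so $\beta\mathbb{Z}$ acts on itself; this defines a product $pq$, continuous in $p$ for fixed $q$. We write $T^n$ for the point $n\in\mathbb{Z}\subseteq\beta\mathbb{Z}$, which acts as $T^n$ everywhere. For $x\in K$ the map $q\mapsto qx$ is continuous and equivariant, so (S2) gives $(pq)x=p(qx)$; for $K=\beta\mathbb{Z}$ this is associativity. A \emph{left ideal} is a nonempty $L$ with $\beta\mathbb{Z}\,L\subseteq L$. The set $\mathbb{N}^*=\beta\mathbb{N}\setminus\mathbb{N}=\bigcap_N\overline{\{T^n:n\ge N\}}$ is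 closed and invariant, hence a closed left ideal. In a system, $\mathbb{N}^*x=\omega(x)$: the inclusion $\subseteq$ follows from continuity, and if $T^{n_j}x\to x'$ with $n_j\to+\infty$, any cluster point $p$ of $(T^{n_j})$ in $\beta\mathbb{Z}$ lies in $\mathbb{N}^*$ and has $px=x'$. A pair is proximal if and only if its $\omega$-limit set meets the diagonal, so
\begin{equation}\label{eq:prox}
(x,x')\text{ is proximal}\iff qx=qx'\text{ for some }q\in\mathbb{N}^*.
\end{equation}

We recall the standard facts of Ellis on ideals and idempotents. The basic one, which we quote, is that \emph{every nonempty closed subsemigroup of $\beta\mathbb{Z}$ contains an idempotent}, an element $v$ with $vv=v$.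

\begin{lemma}\label{lem:ellis}
Every closed left ideal contains a minimal left ideal. Let $I$ be a minimal left ideal and $J(I)$ its set of idempotents.
\begin{enumerate}
\item[(a)] $I$ is closed, and $\beta\mathbb{Z}\,p=Ip=I$ for $p\in I$.
\item[(b)] $pv=p$ for $p\in I$ and $v\in J(I)$.
\item[(c)] For $v\in J(I)$, the set $vI$ is a group with identity $v$.
\item[(d)] For each $p\in I$ there is $v\in J(I)$ with $vp=p$.
\item[(e)] If $A$ is a minimal system and $a\in A$, then $Ia=A$, and $va=a$ for some $v\in J(I)$.
\item[(f)] If $a$ is a point of a system and $va=a$ for some $v\in J(I)$, then $a$ is a minimal point.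
\end{enumerate}
\end{lemma}

\begin{proof}
By Zorn's lemma a closed left ideal contains a minimal closed left ideal $L$. For $p\in L$ the closed left ideal $\beta\mathbb{Z}\,p$ equals $L$, so $L$ has no proper left subideal. (a) $\beta\mathbb{Z}\,p$ and $Ip$ are left ideals contained in $I$, and the first is closed. (b) Write $p=qv$; then $pv=qvv=p$. (c) $v$ is a two-sided identity on $vI$ by (b). For $p\in I$ choose $q\in I$ with $q(vp)=v$; then $(vq)(vp)=v$, so every element has a left inverse. (d) $\{q\in I:qp=p\}$ is a closed subsemigroup, nonempty by (a). (e) $Ia$ is nonempty, closed and invariant, so $Ia=A$, and $\{q\in I:qa=a\}$ is a nonempty closed subsemigroup. (f) The orbit closure of $a$ is $\beta\mathbb{Z}\,va=Ia$, and the orbit closure of each point $pa$, $p\in I$, is $\beta\mathbb{Z}\,pa=Ia$.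
\end{proof}

Let $J^+$ be the set of idempotents in minimal left ideals contained in $\mathbb{N}^*$.

\begin{lemma}\label{lem:distal}
A point $x$ of a minimal system is distal if and only if $vx=x$ for all $v\in J^+$. Hence factor maps of minimal systems send distal points to distal points.
\end{lemma}

\begin{proof}
If $v\in J^+$, then $v(vx)=vx$, so $(x,vx)$ is proximal by \eqref{eq:prox}; if $x$ is distal, $vx=x$. Conversely, let $vx=x$ for all $v\in J^+$ and let $(x,x')$ be proximal. By \eqref{eq:prox}, $\{p\in\mathbb{N}^*:px=px'\}$ is a closed left ideal; let $I'$ be a minimal left ideal in it. Choose $v\in J(I')$ with $vx'=x'$. Then $x'=vx'=vx=x$. The last claim follows from (S2).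
\end{proof}

For a system $W$, the action of $p$ on $A\in2^W$ is written $p\circ A$, to distinguish it from $pA=\{pa:a\in A\}$. Thus $p\circ A=\lim_{n\to p}T^nA$ in the Hausdorff metric and $p\circ(q\circ A)=(pq)\circ A$. The sets $\{(a,A):a\in A\}\subseteq W\times2^W$ and $\{(A,A'):A\subseteq A'\}\subseteq2^W\times2^W$ are closed and invariant, so by (S1)
\begin{equation}\label{eq:circle}
pA\subseteq p\circ A,\qquad\text{and}\qquad A\subseteq A'\ \Longrightarrow\ p\circ A\subseteq p\circ A'.
\end{equation}

\section{Minimal points of the relation $R_\pi$}\label{sec:minimal}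

\begin{proposition}\label{prop:dense}
Let $\pi\colon W\to Y$ be an open, unscrambled factor map of minimal systems. Then the minimal points of $R_\pi$ are dense in $R_\pi$.
\end{proposition}

Openness is needed. In Example~\ref{ex:sturmian} the map $\varphi$ is unscrambled, and every off-diagonal pair of $R_\varphi$ is proximal, so by \eqref{eq:minprox} all minimal points lie on the diagonal, a proper closed subset.

\begin{proof}
Write $F_y=\pi^{-1}(y)$. Fix a minimal left ideal $I\subseteq\mathbb{N}^*$, put $J=J(I)$, and fix $y_0\in Y$ and $u\in J$ with $uy_0=y_0$. A supply of minimal points is at hand: let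
\[
B=uF_{y_0}=\{b\in F_{y_0}:ub=b\}.
\]
(The two sets agree since $\pi(ux)=uy_0=y_0$ and $u(ux)=ux$ for $x\in F_{y_0}$.) By Lemma~\ref{lem:ellis}(f), every pair in $B\times B$ is a minimal point of $R_\pi$, and so are its images under $T^n$. We must show that the sets $T^nB$ approximate every fiber. So we study their limits: put $z_0=\overline B$ and
\[
Z=\{p\circ z_0:p\in I\}\subseteq2^W.
\]
The set $Z$ is closed and invariant, and it is minimal because the orbit closure of $p\circ z_0$ is $(\beta\mathbb{Z}\,p)\circ z_0=Z$. By (S2), $\pi(p\circ z_0)=\{py_0\}$, so there is a factor map $\theta\colon Z\to Y$ with $z\subseteq F_{\theta(z)}$ and $\theta(p\circ z_0)=py_0$. Write $Z_y=\theta^{-1}(y)$, and let $Y_c$ be the set of continuity points of $y\mapsto Z_y\in2^Z$. The goal is $z=F_{\theta(z)}$ for all $z\in Z$. (If $\pi$ is proximal, $B$ is a single point by \eqref{eq:minprox}, $Z$ is a copy of $W$, and the argument below becomes that of Proposition~\ref{prop:model}.)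

\medskip\noindent\textbf{Step 1: $\theta$ is proximal.}
We show that $p\circ z=p\circ z'$ whenever $\theta(z)=\theta(z')$ and $p\in I$; since $I\subseteq\mathbb{N}^*$, proximality follows from \eqref{eq:prox}. First let $\gamma\in uI$ with $\gamma y_0=y_0$. Its inverse in the group $uI$ satisfies $\gamma^{-1}y_0=\gamma^{-1}\gamma y_0=uy_0=y_0$. For $b\in B$, the point $\gamma^{-1}b$ lies in $F_{y_0}$ and is fixed by $u$, so it lies in $B$, and $b=ub=\gamma(\gamma^{-1}b)\in\gamma\circ z_0$ by \eqref{eq:circle}. As $\gamma\circ z_0$ is closed,
\begin{equation}\label{eq:gamma}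
\gamma\circ z_0\supseteq z_0\quad\text{and}\quad\gamma^{-1}\circ z_0\supseteq z_0,
\end{equation}
the second inclusion being the first one for $\gamma^{-1}$.

Now let $z=q\circ z_0$, $z'=r\circ z_0$ with $q,r\in I$ and $qy_0=ry_0$. Put $g=pq$ and $h=pr$, so $gy_0=hy_0$, and choose $v\in J$ with $vp=p$, so $vg=g$ and $vh=h$. Let $\gamma=(ug)^{-1}(uh)\in uI$. Then $\gamma y_0=(ug)^{-1}ugy_0=uy_0=y_0$. Since $vu=v$, we have $g=vug$, and
\[
g\gamma=v(ug)(ug)^{-1}(uh)=vuh=vh=h,\qquad h\gamma^{-1}=g\gamma\gamma^{-1}=gu=g.
\]
By \eqref{eq:gamma} and \eqref{eq:circle}, $h\circ z_0=g\circ(\gamma\circ z_0)\supseteq g\circ z_0$ and $g\circ z_0=h\circ(\gamma^{-1}\circ z_0)\supseteq h\circ z_0$. Hence $p\circ z=g\circ z_0=h\circ z_0=p\circ z'$.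

\medskip
Lemma~\ref{lem:forward} now applies to $\theta$. Proposition~\ref{prop:model} does not, because the hypothesis excludes scrambled sets in $W$, not in $Z\subseteq2^W$. To bring the hypothesis to bear, we find a pairwise proximal set of points of $W$ that meets every member of $Z_y$.

\medskip\noindent\textbf{Step 2: if $z\in Z_y$, $v\in J$ and $v\circ z=z$, then $vF_y\subseteq z$.}
Write $z=q\circ z_0$ with $q\in I$. Since $z=(vq)\circ z_0$, we may replace $q$ by $vq$ and assume $vq=q$. Let $\beta=(uq)^{-1}\in uI$. Then $q\beta=vuq\beta=vu=v$ and $\beta q=\beta uq=u$, so $\beta y=\beta qy_0=y_0$. For $x\in F_y$ the point $b=\beta x$ lies in $F_{y_0}$ and $ub=b$, so $b\in B$ and $vx=q\beta x=qb\in q\circ z_0=z$.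

\medskip\noindent\textbf{Step 3: a proximal transversal.}
For $x\in F_y$ let $Q_x=\{w\in F_y:pw=px\text{ for all }p\in I\}$. This set is pairwise proximal by \eqref{eq:prox}, again because $I\subseteq\mathbb{N}^*$. It meets every $z\in Z_y$: by Lemma~\ref{lem:ellis}(e) there is $v\in J$ with $v\circ z=z$; then $vx\in z\subseteq F_y$ by Step~2, and $p(vx)=(pv)x=px$ for $p\in I$.

\medskip\noindent\textbf{Step 4: a family of sets with a common point.}
Let $\mathcal{D}=\mathcal{D}(\theta)\subseteq2^Z$ and $\sigma\colon\mathcal{D}\to Y$ be as in Lemma~\ref{lem:D}. A member of $\mathcal{D}$ is a family of subsets of $W$. In the model case we produced a member of small diameter; here we produce a family all of whose sets pass near one point. For $\eta>0$ let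
\[
L_\eta=\{(a,D)\in W\times\mathcal{D}:\ \operatorname{dist}(a,z)\le\eta\ \text{ for all }z\in D\}.
\]
It is closed: if $(a_j,D_j)\to(a,D)$ and $z\in D$, then $z=\lim z_j$ with $z_j\in D_j$, and $\operatorname{dist}(a,z)=\lim\operatorname{dist}(a_j,z_j)$. We claim that $L_\eta\neq\emptyset$.

Let $y\in Y_c$ be given by Lemma~\ref{lem:forward} for $\theta$, and fix $x\in F_y$. As $\pi$ is unscrambled, Lemma~\ref{lem:cover} applies to $Q_x\subseteq F_y$ and gives countably many $x_i\in Q_x$ such that every $c\in Q_x$ has $\bar d(c,x_i)<\eta$ for some $i$. Put
\[
D_{i,N}=\{z\in Z_y:\ \text{there is }c\in z\text{ with }d(T^nc,T^nx_i)\le\eta\ \text{ for all }n\ge N\}.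
\]
These sets are closed: if $z_k\to z$ with witnesses $c_k\in z_k$, a cluster point of $(c_k)$ is a witness for $z$. By Step~3 they cover $Z_y$. By Baire's theorem some $D_{i,N}$ contains $O\cap Z_y\ne\emptyset$ with $O\subseteq Z$ open. For each $m$ choose $n_m\ge N$ with $T^{n_m}(O\cap Z_y)$ $\frac1m$-dense in $Z_{T^{n_m}y}$. Passing to a subsequence, $T^{n_m}x_i\to a$ and $Z_{T^{n_m}y}\to D$, and $D\in\mathcal{D}$ because $T^{n_m}y\in Y_c$. Let $z\in D$. It is a limit of points of $Z_{T^{n_m}y}$, hence $z=\lim T^{n_m}z_m$ with $z_m\in O\cap Z_y$. There is $c_m\in z_m$ with $d(T^{n_m}c_m,T^{n_m}x_i)\le\eta$. A cluster point $c$ of $(T^{n_m}c_m)$ lies in $z$ and satisfies $d(c,a)\le\eta$. So $(a,D)\in L_\eta$.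

The sets $L_\eta$ decrease as $\eta\downarrow0$, so by compactness
\[
L=\bigcap_{\eta>0}L_\eta=\{(a,D)\in W\times\mathcal{D}:\ a\in z\ \text{ for all }z\in D\}\ne\emptyset.
\]

\medskip\noindent\textbf{Step 5: $z=F_{\theta(z)}$ for all $z\in Z$.}
The set $L$ is closed and invariant, so it projects onto the minimal system $W$. Let $y\in Y_c$ and $x\in F_y$, and take $D$ with $(x,D)\in L$. For $z\in D$ we have $x\in z\subseteq F_{\theta(z)}$, so $\theta(z)=y$; thus $\sigma(D)=y$, and $D=Z_y$ by Lemma~\ref{lem:D}. Hence $x\in z$ for all $z\in Z_y$. As $x\in F_y$ was arbitrary, $z=F_y$ for $z\in Z_y$. Here openness enters: by Lemma~\ref{lem:fibers}(c) the set $\{F_{y'}:y'\in Y\}$ is a continuous image of $Y$, so it is closed and invariant in $2^W$. It meets the minimal set $Z$, so it contains $Z$.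

\medskip\noindent\textbf{Step 6: conclusion.}
Let $(w,w')\in R_\pi$ lie over $y$, and write $y=py_0$ with $p\in I$. By Step~5, $F_y=p\circ z_0$ lies in the orbit closure of $\overline B$. So for each $\varepsilon>0$ there are $n\in\mathbb{Z}$ and $b,b'\in B$ with $d(w,T^nb)<\varepsilon$ and $d(w',T^nb')<\varepsilon$, and $T^n(b,b')$ is a minimal point of $R_\pi$.
\end{proof}

\section{A dichotomy for $R_\pi$}\label{sec:dichotomy}

\subsection{The transitive case}

\begin{proposition}\label{prop:transitive}
Let $\pi\colon W\to Y$ be an open, non-injective factor map of minimal systems such that minimal points are dense in $R_\pi$. If $R_\pi$ is topologically transitive, then $\pi$ is not unscrambled.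
\end{proposition}

\begin{proof}
Density of minimal points upgrades transitivity to large positive times. Let $U,V\subseteq R_\pi$ be nonempty and open, and choose $k\in\mathbb{Z}$ with $T^kU\cap V\ne\emptyset$. This open set contains a minimal point $\zeta$, and $T^m\zeta\in T^kU\cap V$ for arbitrarily large $m$. Then $T^{-k}\zeta\in U$ and $T^{m+k}(T^{-k}\zeta)\in V$. Hence the open sets $\bigcup_{n\ge N}T^{-n}V$ are dense. Enumerate them, for $V$ in a countable base and $N\ge0$, as $G_1,G_2,\dots$, and let $G=\bigcap_kG_k$. The forward orbit of a point $(w,w')\in G$ visits every nonempty open subset of $R_\pi$ at arbitrarily large times, in particular neighborhoods of a diagonal point and of a point where $d$ attains $\delta=\max_{R_\pi}d>0$. So $(w,w')$ is proximal and $\bar d(w,w')\ge\delta$.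

We need $G$ to be residual in the square of one fiber. By Lemma~\ref{lem:fibers}(c) the map $f\colon R_\pi\to Y$, $f(w,w')=\pi(w)$, is open, and $f^{-1}(y)=F_y^2$. For $O$ in a countable base of $R_\pi$, the set $f(O\cap G_k)$ is open and dense in the open set $f(O)$, so $f(O)\setminus f(O\cap G_k)$ is nowhere dense. Choose $y$ outside all these sets. If $O$ meets $F_y^2$, then so does $O\cap G_k$; thus each $G_k\cap F_y^2$ is dense in $F_y^2$, and $G\cap F_y^2$ is a dense $G_\delta$ in $F_y^2$. If $w$ were isolated in $F_y$, then $(w,w)$ would be isolated in $F_y^2$ and hence lie in $G$, which is impossible since $\bar d(w,w)=0$. Theorem~\ref{thm:mycielski} gives a $\delta$-scrambled Cantor set in $F_y$.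
\end{proof}

\subsection{Invariant functions and isometric factors}
Let $W$ be an irrational rotation of the circle and $Y$ a point. Then $R_\pi=W^2$ carries the invariant functions $h(x,x')=g(x'-x)$, and it is not transitive. In general, if $\pi=\varphi\kappa$ with $\varphi$ isometric and not injective, then $\rho(\kappa w,\kappa w')$ is a nonconstant continuous invariant function on $R_\pi$. The converse holds for open maps.

\begin{lemma}\label{lem:function}
Let $\pi\colon W\to Y$ be an open factor map of minimal systems and $h\colon R_\pi\to[0,1]$ continuous, $T$-invariant and not constant. Then there are a minimal system $Y_1$ and factor maps $W\xrightarrow{\kappa}Y_1\xrightarrow{\varphi}Y$ with $\varphi\kappa=\pi$ and $\varphi$ isometric and not injective.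
\end{lemma}

\begin{proof}
For $(x,x')\in R_\pi$ over $y$ put $\rho(x,x')=\max_{z\in F_y}|h(x,z)-h(x',z)|$. This is $T$-invariant and a pseudometric on each fiber. It is continuous. Let $(x_j,x_j')\to(x,x')$ over $y_j\to y$. Cluster points of maximizers $z_j\in F_{y_j}$ lie in $F_y$, so $\limsup\rho(x_j,x'_j)\le\rho(x,x')$; and by openness a maximizer $z\in F_y$ is a limit of points $z_j\in F_{y_j}$, so $\liminf\rho(x_j,x'_j)\ge\rho(x,x')$.

Thus $\{\rho=0\}$ is a closed invariant equivalence relation on $W$. The quotient $Y_1$ of a compact Hausdorff space by a closed equivalence relation is compact Hausdorff, and a Hausdorff continuous image of a compact metric space is metrizable; so $Y_1$ is a minimal system, the quotient map $\kappa$ is a factor map, and $\pi=\varphi\kappa$ for a factor map $\varphi$. By the triangle inequality $\rho(x,x')$ depends only on $(\kappa x,\kappa x')$. The induced function on $R_\varphi$ is invariant and a metric on fibers, and it is continuous because $\kappa\times\kappa\colon R_\pi\to R_\varphi$ is a continuous surjection of compact Hausdorff spaces, hence a quotient map. So $\varphi$ is isometric. If $\varphi$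 were injective, then $\rho\equiv0$, and $\rho(x,z)=0$ would give $h(x,z)=h(z,z)$ for all $(x,z)\in R_\pi$. But $z\mapsto h(z,z)$ is continuous and invariant on the minimal system $W$, hence constant, and $h$ would be constant.
\end{proof}

\subsection{The non-transitive case}
Failure of transitivity gives only two disjoint open invariant sets, while a continuous invariant function needs a whole chain of invariant sets between them. We obtain the chain by encoding closed invariant subsets of $R_\pi$ as subsets of a group, passing to a compact Hausdorff quotient of the group, and applying Urysohn's lemma there. The following theorem makes the quotient a topological group.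

\begin{theorem}[Ellis \cite{Ellis}]\label{thm:ellis}
A group with a compact Hausdorff topology for which multiplication is separately continuous is a topological group.
\end{theorem}

\begin{proposition}\label{prop:nontransitive}
Let $\pi\colon W\to Y$ be a factor map of minimal systems such that minimal points are dense in $R=R_\pi$. If $R$ is not topologically transitive, there is a nonconstant continuous $T$-invariant function $h\colon R\to[0,1]$.
\end{proposition}

\begin{proof}
Fix a minimal left ideal $I$, a point $w_0\in W$, and $u\in J(I)$ with $uw_0=w_0$; put $y_0=\pi(w_0)$. In the group $uI$ let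
\[
A=\{\alpha\in uI:\alpha y_0=y_0\}\ \supseteq\ F=\{\alpha\in uI:\alpha w_0=w_0\}.
\]
These are subgroups: if $\alpha y_0=y_0$, then $\alpha^{-1}y_0=\alpha^{-1}\alpha y_0=uy_0=y_0$, and the same computation works for $w_0$. For $\gamma\in A$ we have $(w_0,\gamma w_0)\in R$. The \emph{trace} of a set $N\subseteq R$ is $\operatorname{tr}N=\{\gamma\in A:(w_0,\gamma w_0)\in N\}$.

\medskip\noindent\textbf{Step 1: every nonempty closed invariant $N\subseteq R$ has nonempty trace.}
Let $(x,x')\in N$. Choose $r\in I$ with $rx=w_0$. Then $ur(x,x')=(w_0,x'')\in N$, where $ux''=x''$ and $\pi(x'')=y_0$. Write $x''=qw_0$ with $q\in I$ and put $\gamma=uq$. Then $\gamma w_0=ux''=x''$ and $\gamma y_0=\pi(x'')=y_0$, so $\gamma\in\operatorname{tr}N$.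

\medskip\noindent\textbf{Step 2: a topology on $A$.}
We want traces of closed invariant sets to be closed, $A$ to be compact, and translations to be continuous; nothing in Section~\ref{sec:semigroup} gives the last two properties for the topology inherited from $\beta\mathbb{Z}$. So we define closure through invariant sets, in the universal place $I\times I$, a compact Hausdorff space with the homeomorphism $(a,b)\mapsto(Ta,Tb)$. For $K\subseteq A$ let $\Lambda(K)$ be the smallest closed invariant subset of $I\times I$ containing $\{u\}\times K$, that is, the closure of $\{(T^nu,T^nk):n\in\mathbb{Z},k\in K\}$. By (S1) and (S2), $(a,b)\in\Lambda(K)$ implies $(pa,pb)\in\Lambda(K)$ for all $p\in\beta\mathbb{Z}$. Put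
\[
\operatorname{cl}K=\{\alpha\in A:(u,\alpha)\in\Lambda(K)\}.
\]
Then $\operatorname{cl}\emptyset=\emptyset$ and $K\subseteq\operatorname{cl}K$; $\Lambda(K\cup K')=\Lambda(K)\cup\Lambda(K')$ gives $\operatorname{cl}(K\cup K')=\operatorname{cl}K\cup\operatorname{cl}K'$; and $\Lambda(\operatorname{cl}K)\subseteq\Lambda(K)$ gives $\operatorname{cl}\operatorname{cl}K=\operatorname{cl}K$. So $\operatorname{cl}$ is the closure operator of a topology $\tau$ on $A$. Below we use that a continuous equivariant self-map of $I\times I$ sending $\{u\}\times K$ into $\Lambda(K')$ sends $\Lambda(K)$ into $\Lambda(K')$. Let $\beta\in A$ and $\alpha\in\operatorname{cl}K$.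

\emph{Right translations.} The map $(a,b)\mapsto(a,b\beta)$ is continuous and equivariant and sends $\{u\}\times K$ to $\{u\}\times K\beta$. So $(u,\alpha\beta)\in\Lambda(K\beta)$, that is, $(\operatorname{cl}K)\beta\subseteq\operatorname{cl}(K\beta)$.

\emph{Left translations.} The map $(a,b)\mapsto(a\beta^{-1},b)$ is continuous and equivariant and sends $(u,k)$ to $(\beta^{-1},k)=\beta^{-1}(u,\beta k)\in\Lambda(\beta K)$. So $(\beta^{-1},\alpha)\in\Lambda(\beta K)$, and applying $\beta$ gives $(u,\beta\alpha)\in\Lambda(\beta K)$, that is, $\beta\operatorname{cl}K\subseteq\operatorname{cl}(\beta K)$.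

\emph{Inversion.} The flip $(a,b)\mapsto(b,a)$ sends $(u,k)$ to $(k,u)=k(u,k^{-1})\in\Lambda(K^{-1})$. So $(\alpha,u)\in\Lambda(K^{-1})$, and applying $\alpha^{-1}$ gives $(u,\alpha^{-1})\in\Lambda(K^{-1})$, that is, $(\operatorname{cl}K)^{-1}\subseteq\operatorname{cl}(K^{-1})$.

Thus translations and inversion are $\tau$-continuous; their inverses are of the same kind, so they are homeomorphisms.

\emph{Compactness.} Let $(K_i)$ be $\tau$-closed sets with the finite intersection property. The closed sets $\Lambda(K_i)\cap(\{u\}\times I)$ contain $\{u\}\times K_i$, so they have the finite intersection property, and there is $p\in I$ with $(u,p)\in\Lambda(K_i)$ for all $i$. Then $(u,up)=u(u,p)\in\Lambda(K_i)$ for all $i$. The closed invariant set $\{(a,b):ay_0=by_0\}$ contains $\{u\}\times A$, hence each $\Lambda(K_i)$. So $upy_0=y_0$, that is $up\in A$, and $up\in\operatorname{cl}K_i=K_i$ for all $i$.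

\medskip\noindent\textbf{Step 3: a Hausdorff quotient.}
We do not claim that $\tau$ is Hausdorff. We divide out the elements that cannot be separated from the identity: let $H=\bigcap\{\operatorname{cl}V:V\ \tau\text{-open},\ u\in V\}$. The key property is
\begin{equation}\label{eq:H}
(\operatorname{cl}O)h=\operatorname{cl}O\qquad\text{for all $\tau$-open $O$ and all }h\in H.
\end{equation}
For $o\in O$ the set $o^{-1}O$ is an open neighborhood of $u$, so $H\subseteq\operatorname{cl}(o^{-1}O)=o^{-1}\operatorname{cl}O$. Hence $Oh\subseteq\operatorname{cl}O$ and $(\operatorname{cl}O)h=\operatorname{cl}(Oh)\subseteq\operatorname{cl}O$. Inversion and conjugations are homeomorphisms fixing $u$, so they preserve $H$; the inclusion for $h^{-1}$ gives equality in \eqref{eq:H}. Moreover $HH\subseteq(\operatorname{cl}V)H\subseteq\operatorname{cl}V$ for each $V$, so $HH\subseteq H$, and $H$ is a normal subgroup.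

Let $\hat A=A/H$ with the quotient topology; it is compact. Let $\alpha H\ne\beta H$. Then $\alpha^{-1}\beta\notin\operatorname{cl}V$ for some open $V\ni u$. Put $C=\operatorname{cl}(\alpha V)=\alpha\operatorname{cl}V$. By \eqref{eq:H}, right translation by $h\in H$ is a homeomorphism preserving $C$, so the disjoint open sets $\operatorname{int}C\ni\alpha$ and $A\setminus C\ni\beta$ are unions of cosets of $H$. Their images separate $\alpha H$ from $\beta H$, so $\hat A$ is Hausdorff. Translations of $\hat A$ are induced by translations of $A$, hence continuous. By Theorem~\ref{thm:ellis}, $\hat A$ is a compact Hausdorff topological group.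

\medskip\noindent\textbf{Step 4: the dictionary between $R$ and $A$.}
Let $e\colon I\times I\to W\times W$, $e(a,b)=(aw_0,bw_0)$; it is continuous and equivariant, and $e(u,\gamma)=(w_0,\gamma w_0)$. For $K\subseteq A$ let $\langle K\rangle=e(\Lambda(K))$. It is compact, it contains the orbits of the points $(w_0,kw_0)$, $k\in K$, and it lies in the closure of their union; so it is the smallest closed invariant subset of $R$ containing these points.

(a) \emph{If $N\subseteq R$ is closed and invariant, then $\operatorname{tr}N$ is $\tau$-closed and $F(\operatorname{tr}N)F=\operatorname{tr}N$.} Let $K=\operatorname{tr}N$. Then $\langle K\rangle\subseteq N$, so $(u,\alpha)\in\Lambda(K)$ implies $(w_0,\alpha w_0)\in N$. For $f\in F$ and $\gamma\in K$ we have $(w_0,\gamma fw_0)=(w_0,\gamma w_0)\in N$ and $(w_0,f\gamma w_0)=f(w_0,\gamma w_0)\in N$. In particular $F$, the trace of the diagonal, is $\tau$-closed.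

(b) \emph{If $\mathcal{O}\subseteq R$ is nonempty, open and invariant, then $O=\operatorname{tr}\mathcal{O}$ is nonempty and $\tau$-open, and $FOF=O$.} The complement of $O$ is $\operatorname{tr}(R\setminus\mathcal{O})$, so (a) gives the last two claims. By hypothesis $\mathcal{O}$ contains a minimal point. Its orbit closure $M$ lies in $\mathcal{O}$, since $M\setminus\mathcal{O}$ is a proper closed invariant subset of $M$. By Step~1, $\emptyset\neq\operatorname{tr}M\subseteq O$.

(c) \emph{If $K\subseteq A$ is $\tau$-closed and $FKF=K$, then $\operatorname{tr}\langle K\rangle=K$.} The inclusion $\supseteq$ holds by construction. Let $\alpha\in\operatorname{tr}\langle K\rangle$, and take $(p,q)\in\Lambda(K)$ with $pw_0=w_0$ and $qw_0=\alpha w_0$. Then $f=up$ lies in $F$, and $f'=\alpha^{-1}uq$ satisfies $f'w_0=\alpha^{-1}u\alpha w_0=uw_0=w_0$, so $f'\in F$ and $uq=\alpha f'$. Applying $u$ and then $f^{-1}$ to $(p,q)$ gives $(u,f^{-1}\alpha f')\in\Lambda(K)$. So $f^{-1}\alpha f'\in\operatorname{cl}K=K$ and $\alpha\in FKF=K$.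

\medskip\noindent\textbf{Step 5: $HF\ne A$.}
As $R$ is not transitive, there are nonempty open $U_1,U_2\subseteq R$ with $T^nU_1\cap U_2=\emptyset$ for all $n\in\mathbb{Z}$. The sets $\mathcal{O}_i=\bigcup_nT^nU_i$ are disjoint, open and invariant. By Step~4(b) their traces $O_1,O_2$ are disjoint nonempty $\tau$-open sets with $O_iF=O_i$; hence $\operatorname{cl}O_1\cap O_2=\emptyset$ and $(\operatorname{cl}O_1)f=\operatorname{cl}(O_1f)=\operatorname{cl}O_1$ for $f\in F$. Let $o\in O_1$. By \eqref{eq:H}, $oHF\subseteq(\operatorname{cl}O_1)F=\operatorname{cl}O_1\neq A$, so $HF\ne A$.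

\medskip\noindent\textbf{Step 6: a function on $A$.}
The group $F$ is closed in the compact space $A$, so its image $\hat F$ is a compact subgroup of $\hat A$, and $\hat F\ne\hat A$ by Step~5. The relation ``same double coset of $\hat F$'' is the image of the compact space $\hat F\times\hat A\times\hat F$ under $(f,a,f')\mapsto(a,faf')$; this map is continuous because multiplication is \emph{jointly} continuous, which is where Theorem~\ref{thm:ellis} is used. So the relation is closed, and the double coset space is compact Hausdorff. It has at least two points, since $\hat F$ is one double coset. Urysohn's lemma on this space gives a nonconstant $\tau$-continuous $g\colon A\to[0,1]$ with $g(f\gamma f')=g(\gamma)$ for $f,f'\in F$.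

\medskip\noindent\textbf{Step 7: transport to $R$.}
For $s\in[0,1]$ let $N_{\le s}=\langle\{g\le s\}\rangle$ and $N_{\ge s}=\langle\{g\ge s\}\rangle$. By Step~4(c) their traces are $\{g\le s\}$ and $\{g\ge s\}$.
\begin{enumerate}
\item[(i)] \emph{If $s<t$, then $N_{\le s}\cap N_{\ge t}=\emptyset$}, because this closed invariant set has empty trace (Step~1).
\item[(ii)] \emph{$N_{\le s}\cup N_{\ge s}=R$, and $N_{\le1}=R$.} By Step~1 a minimal set $M\subseteq R$ contains some $(w_0,\gamma w_0)$ and is its orbit closure, so $M\subseteq N_{\le s}$ if $g(\gamma)\le s$ and $M\subseteq N_{\ge s}$ if $g(\gamma)\ge s$. Minimal points are dense, and the sets in question are closed.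
\end{enumerate}
Let $h(\xi)=\inf\{s\in[0,1]:\xi\in N_{\le s}\}$ for $\xi\in R$. It is invariant because the sets $N_{\le s}$ are. For $t\in[0,1]$ and $s$ ranging in $[0,1]$,
\[
\{h<t\}=\bigcup_{s<t}(R\setminus N_{\ge s}),\qquad\{h>t\}=\bigcup_{s>t}(R\setminus N_{\le s}).
\]
For the first equality: if $\xi\notin N_{\ge s}$ with $s<t$, then $\xi\in N_{\le s}$ by (ii), so $h(\xi)\le s<t$; if $h(\xi)<t$, then $\xi\in N_{\le s'}$ for some $s'<t$, and $\xi\notin N_{\ge s}$ for $s'<s<t$ by (i). For the second: if $\xi\notin N_{\le s}$ with $s>t$, then $\xi\notin N_{\le s'}$ for all $s'\le s$, as these sets increase, so $h(\xi)\ge s>t$; if $h(\xi)>t$, any $s$ with $t<s<h(\xi)$ has $\xi\notin N_{\le s}$. So $h$ is continuous. Finally $h(w_0,\gamma w_0)=\inf\{s:g(\gamma)\le s\}=g(\gamma)$, so $h$ is not constant.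
\end{proof}

\begin{theorem}\label{thm:step}
Let $\pi\colon W\to Y$ be an open, unscrambled, non-injective factor map of minimal systems. Then there are a minimal system $Y_1$ and factor maps $W\xrightarrow{\kappa}Y_1\xrightarrow{\varphi}Y$ with $\varphi\kappa=\pi$ and $\varphi$ isometric and not injective.
\end{theorem}

\begin{proof}
Minimal points are dense in $R_\pi$ by Proposition~\ref{prop:dense}, so $R_\pi$ is not transitive by Proposition~\ref{prop:transitive}. Apply Proposition~\ref{prop:nontransitive} and Lemma~\ref{lem:function}.
\end{proof}

\section{Exhausting the distal part}\label{sec:exhaustion}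

Let $(X,T)$ be a minimal system, with $T$ a homeomorphism. We would like to apply Theorem~\ref{thm:step} to the map from $X$ to a point, then to $\kappa\colon X\to Y_1$, and so on. There are two difficulties. First, $\kappa$ need not be open: the map $\varphi$ of Example~\ref{ex:sturmian} has one-point fibers over a dense set and some two-point fibers, so $s\mapsto\varphi^{-1}(s)$ is not continuous. Openness can be restored at the cost of replacing both $X$ and $Y_1$ by almost one-to-one extensions; we keep the extension of $X$ inside $X\times Y$, so that its fibers over $Y$ are subsets of $X$. Second, the process must stop. Progress is measured by a closed subset of the fixed second countable space $X\times X$, and this allows us to choose an end point of the process in countably many steps.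

\begin{definition}
A pair $(W,Y)$ is \emph{admissible} if $Y$ is a minimal system whose distal points form a residual set, and $W\subseteq X\times Y$ is a minimal set whose projection $p_X\colon W\to X$ is almost one-to-one. (Both projections of $W$ are onto by minimality.) A pair $(W',Y')$ \emph{extends} $(W,Y)$ if there is a factor map $\varphi\colon Y'\to Y$ with $(\mathrm{id}\times\varphi)(W')=W$. Put
\[
R_W=\{(x,x')\in X\times X:\ (x,y),(x',y)\in W\text{ for some }y\in Y\}.
\]
An admissible pair $(W,Y)$ is \emph{optimal} if $R_{W'}=R_W$ for all admissible pairs $(W',Y')$ extending it.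
\end{definition}

The set $R_W$ is closed, as a projection of a compact set. Extension is transitive, and $R_{W'}\subseteq R_W$ if $(W',Y')$ extends $(W,Y)$. Hence admissible extensions of an optimal pair are optimal.

\begin{lemma}\label{lem:lift}
Let $\varphi\colon Y'\to Y$ be an almost one-to-one or isometric factor map of minimal systems. If the distal points of $Y$ are residual, so are those of $Y'$.
\end{lemma}

\begin{proof}
Let $a\in Y'$ with $\varphi(a)$ distal, and let $(a,a')$ be proximal. Then $(\varphi(a),\varphi(a'))$ is proximal, so $a'$ lies in the fiber of $a$. Hence $a'=a$ if $\varphi$ is isometric or $a$ is alone in its fiber. Such points $a$ are residual by Lemma~\ref{lem:residual}(a),(b).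
\end{proof}

\begin{lemma}\label{lem:optimal}
There is an optimal admissible pair.
\end{lemma}

\begin{proof}
We first take limits. Let $(W_n,Y_n)$, $n\ge0$, be admissible, each $(W_{n+1},Y_{n+1})$ extending $(W_n,Y_n)$ via $\varphi_n$. Let $Y_\infty=\{(y_n):\varphi_n(y_{n+1})=y_n\}$ and $W_\infty=\{(x,(y_n)):(x,y_n)\in W_n\text{ for all }n\}$; these are the inverse limits of the $Y_n$ and of the $W_n$. An inverse limit of minimal systems along factor maps is minimal, since preimages of open sets of the $n$th system, $n\ge0$, form a base, and every orbit projects to a dense orbit at each level. The projections to the levels are factor maps, so $(W_\infty,Y_\infty)$ extends each $(W_n,Y_n)$. By Lemma~\ref{lem:residual}(b) some $x$ has a one-point fiber in every $W_n$, hence in $W_\infty$. A point $(y_n)$ with all $y_n$ distal is distal, because a proximal pair in $Y_\infty$ projects to a proximal pair at each level; these points are residual by Lemma~\ref{lem:residual}(a). So $(W_\infty,Y_\infty)$ is admissible.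

Let $(B_i)_{i\ge1}$ be a countable base of $X\times X$ and let $f(W)=\sum2^{-i}$, the sum over those $i$ with $R_W\cap B_i=\emptyset$. The number $f$ does not decrease under extension. Start with $Y_0$ a point and $W_0=X\times Y_0$. Given $(W_n,Y_n)$, let $s_n$ be the supremum of $f$ over its admissible extensions, and choose one, $(W_{n+1},Y_{n+1})$, with $f(W_{n+1})\ge s_n-\frac1{n+1}$. If $(W',Y')$ is an admissible extension of $(W_\infty,Y_\infty)$, then for all $n$
\[
f(W_\infty)\le f(W')\le s_n\le f(W_{n+1})+\tfrac1{n+1}\le f(W_\infty)+\tfrac1{n+1},
\]
so $f(W')=f(W_\infty)$. Since $R_{W'}\subseteq R_{W_\infty}$, the two closed sets miss the same basic sets, so they are equal.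
\end{proof}

\begin{lemma}\label{lem:open}
Every admissible pair $(W,Y)$ has an admissible extension $(W^*,Y^*)$ whose projection $W^*\to Y^*$ is open. Hence there is an optimal admissible pair $(W,Y)$ with $W\to Y$ open.
\end{lemma}

\begin{proof}
Let $\pi\colon W\to Y$ be the projection, $F_y=\pi^{-1}(y)$, and $Y_c$ the set of continuity points. The remedy is to use limits of fibers as the new base. Let $Y^*=\mathcal{D}(\pi)$ and $\sigma\colon Y^*\to Y$ be as in Lemma~\ref{lem:D}. Then $Y^*$ is minimal and $\sigma$ is almost one-to-one, so the distal points of $Y^*$ are residual by Lemma~\ref{lem:lift}. Let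
\[
W^*=\{(x,D)\in X\times Y^*:(x,\sigma(D))\in D\},
\]
a nonempty closed invariant set whose fiber over $D$ is a copy of $D$. Let $(x,D)\in W^*$ and $D_j\to D$ in $Y^*$. The point $(x,\sigma(D))\in D$ is a limit of points of $D_j$, which have the form $(x_j,\sigma(D_j))$; so $(x_j,D_j)\in W^*$ and $(x_j,D_j)\to(x,D)$. By Lemma~\ref{lem:fibers}(c), $W^*\to Y^*$ is open. Taking $D_j=F_{y_j}$ with $y_j\in Y_c$, we also see that the set $P$ of points $(x,F_y)$ with $y\in Y_c$ and $(x,y)\in W$ is dense in $W^*$.

Let $\psi=\mathrm{id}\times\sigma\colon W^*\to W$. If $(x,y)\in W$ and $y\in Y_c$, then $\psi^{-1}(x,y)=\{(x,F_y)\}$. A nonempty closed invariant $M\subseteq W^*$ has $\psi(M)=W$, so it contains $P$, and $M=W^*$. Thus $W^*$ is minimal, $\psi$ is an almost one-to-one factor map, and $W^*\to X$ is almost one-to-one by Lemma~\ref{lem:residual}(d). For the last claim apply this to an optimal pair.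
\end{proof}

In Example~\ref{ex:sturmian}, with $Y$ the circle and $W$ the graph of $\varphi$, the space $Y^*$ is the closure of the one-point fibers, a copy of $X$, and $W^*\to Y^*$ is injective. This is the general outcome.

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
By Lemma~\ref{lem:natural} we may assume that $T$ is a homeomorphism. Let $(W,Y)$ be an optimal admissible pair with $\pi\colon W\to Y$ open. Use the metric $\max(d_X,d_Y)$ on $W$. Two points of a fiber of $\pi$ remain in a common fiber at all times, and there the metric is $d_X$. So $p_X$ maps a $\delta$-scrambled Cantor set in a fiber injectively onto a $\delta$-scrambled Cantor set in $X$. By hypothesis, then, $\pi$ is unscrambled.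

We claim that $\pi$ is injective. Suppose not, and let $W\xrightarrow{\kappa}Y_1\xrightarrow{\varphi}Y$ be as in Theorem~\ref{thm:step}. Put
\[
W'=\{(x,\kappa(x,y)):(x,y)\in W\}\subseteq X\times Y_1.
\]
Since $\varphi(\kappa(x,y))=y$, the map $(x,y)\mapsto(x,\kappa(x,y))$ is an isomorphism $W\to W'$ with inverse $\mathrm{id}\times\varphi$, and it preserves the first coordinate. So $W'$ is minimal and almost one-to-one over $X$, and
\begin{equation}\label{eq:Wprime}
(x,y_1)\in W'\ \Longrightarrow\ (x,\varphi(y_1))\in W\ \text{ and }\ y_1=\kappa(x,\varphi(y_1)).
\end{equation}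
By Lemma~\ref{lem:lift} the distal points of $Y_1$ are residual. Thus $(W',Y_1)$ is an admissible extension of $(W,Y)$, and optimality gives $R_{W'}=R_W$.

We show that $R_{W'}$ is strictly smaller. The relations live in $X\times X$, and a pair $(x,x')$ could belong to $R_W$ through several $y$; we exclude this by choosing $x$ with a one-point fiber $p_X^{-1}(x)=\{(x,y)\}$, which is where the almost one-to-one condition is used. Every fiber of $\varphi$ has at least two points: the orbit closure of a pair of distinct points in one fiber misses the diagonal and projects onto the minimal system $Y$. So there is $a'\in\varphi^{-1}(y)$ with $a'\ne\kappa(x,y)$. Write $a'=\kappa(w')$; then $\pi(w')=\varphi(a')=y$, so $w'=(x',y)$ and $(x,x')\in R_W$. If $(x,x')\in R_{W'}$, there is $y_1$ with $(x,y_1),(x',y_1)\in W'$. By \eqref{eq:Wprime}, $(x,\varphi(y_1))\in W$, so $\varphi(y_1)=y$, and then $\kappa(x,y)=y_1=\kappa(x',y)=a'$. This contradiction proves the claim.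

Hence $\pi$ is an isomorphism, and the distal points of $W$ are residual. Their images under $p_X$ are distal by Lemma~\ref{lem:distal} and form a residual subset of $X$ by Lemma~\ref{lem:residual}(c).
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ellis}
Ellis (1957).

\bibitem{Hantakova}
Jana Hant\'akov\'a, \emph{Li-Yorke sensitivity does not imply Li-Yorke chaos}, arXiv:1711.10763 (2017).

\bibitem{Mycielski}
Mycielski (1964).

\end{thebibliography}
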